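\title{Curves with ample normal bundle and the dual K\"ahler cone}

\begin{abstract}
Let $C$ be a smooth irreducible compact curve with ample normal bundle $N$ in a connected compact K\"ahler manifold $X$ of dimension $n\ge2$. We prove that the class of $C$ lies in the interior of the dual K\"ahler cone of $X$. The proof is quantitative: if $P$ is the product of the Harder--Narasimhan slopes of $N$, counted with multiplicity, then $P\,\beta^n\le(\beta\cdot C)^n$ for every nef class $\beta$, and equality is attained. We also show that the pseudoeffective classes of degree zero on $C$ form a simplicial cone spanned by the finitely many prime divisors disjoint from $C$. The main tool is an upper bound, by the degree on $C$, for a weighted multiplicity of a closed positive $(1,1)$-current at a point of $C$.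
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a connected compact K\"ahler manifold of dimension $n\ge2$. Its \emph{K\"ahler cone} $\mathcal K(X)\subset H^{1,1}(X,\mathbb R)$ is the open convex cone of classes of K\"ahler forms, and a class is \emph{nef} if it lies in the closure $\overline{\mathcal K(X)}$. The \emph{dual K\"ahler cone} is the closed convex cone
\[
\mathcal K^*(X)=\{\gamma\in H^{n-1,n-1}(X,\mathbb R):\ \gamma\cdot\omega\ge0\ \text{ for all }\omega\in\mathcal K(X)\},
\]
where the dot is the intersection pairing; by continuity one may let $\omega$ run over all nef classes. Let $C\subset X$ be a smooth irreducible compact curve, $[C]\in H^{n-1,n-1}(X,\mathbb R)$ its fundamental class, and $N=N_{C/X}$ its normal bundle, of rank $n-1$. We write $\alpha\cdot C$ for $\alpha\cdot[C]$. A K\"ahler form has positive integral over $C$, so $[C]\in\mathcal K^*(X)$ always. By Lemma~\ref{lem:interior} below, $[C]$ lies in the interior $\operatorname{Int}\mathcal K^*(X)$ exactly when no nonzero nef class has degree zero on $C$.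

Two simple cases indicate what to expect. If $X=C\times Y$ and the curve is $C\times\{y\}$, the pullback of a K\"ahler class of $Y$ is nef, nonzero and of degree zero on the curve; so $[C]$ is a boundary point, and here $N$ is trivial. If $X$ is a surface, $N$ is a line bundle of degree $C^2$, which is ample exactly when $C^2>0$. In that case the Hodge index theorem says that the intersection form is negative definite on $[C]^\perp$. A nonzero nef class $\alpha$ has $\alpha^2\ge0$, so it cannot lie in $[C]^\perp$, and $[C]$ is an interior point. This suggests the following statement, posed as a problem in the paper \cite{OP} of Oguiso and Peternell.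

\medskip
\noindent\textbf{Conjecture.} \emph{If the normal bundle $N_{C/X}$ is ample, then $[C]\in\operatorname{Int}\mathcal K^*(X)$.}
\medskip

We prove the conjecture for every connected compact K\"ahler manifold; no projectivity is needed. The hypothesis is first-order information along $C$ and the conclusion concerns all of $X$, so one needs an inequality that links the two. On a surface the Hodge index theorem provides one: the class $\beta-\frac{\beta\cdot C}{C^2}[C]$ lies in $[C]^\perp$, so its square is $\le0$, which reads $C^2\,\beta^2\le(\beta\cdot C)^2$. Our first theorem extends this inequality to all dimensions, and we must say what replaces $C^2$.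

The \emph{slope} of a vector bundle $E\ne0$ on $C$ is $\mu(E)=\deg E/\operatorname{rk}E$, and $E$ is \emph{semistable} (\emph{stable}) if $\mu(E')\le\mu(E)$ (resp.\ $<$) for all subbundles $0\ne E'\subsetneq E$. Every $E$ has a unique filtration by subbundles whose graded pieces are semistable of strictly decreasing slopes, the \emph{Harder--Narasimhan filtration}. Let
\[
\mu_1\ge\mu_2\ge\dots\ge\mu_{n-1}=\mu_{\min}
\]
be the slopes of the graded pieces for $E=N$, each repeated according to the rank of its piece. They are rational numbers; if $N$ is a direct sum of line bundles, they are the degrees of the summands. The last graded piece is a quotient of $N$. Recall that $E$ is \emph{ample} if the tautological line bundle $\mathcal O(1)$ on the projective bundle of one-dimensional quotients of $E$ is ample, that a quotient of an ample bundle is ample, and that an ample bundle on $C$ has positive degree. Hence, if $N$ is ample, all $\mu_i$ are positive. This is the only consequence of ampleness that we use. Put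
\[
P=\mu_1\mu_2\cdots\mu_{n-1}.
\]

\begin{theorem}\label{thm:volume}
If $N$ is ample, every nef class $\beta$ satisfies $P\cdot\beta^n\le(\beta\cdot C)^n$.
\end{theorem}

\begin{theorem}\label{thm:main}
If $N$ is ample, $\alpha$ is nef and $\omega$ is a K\"ahler class, then
\[
P\;\alpha\cdot\omega^{n-1}\le\Big(\frac n{n-1}\Big)^{n-1}(\omega\cdot C)^{n-1}\,(\alpha\cdot C).
\]
Consequently $[C]\in\operatorname{Int}\mathcal K^*(X)$.
\end{theorem}

\begin{example}\label{ex:ci}
The constant $P$ in Theorem~\ref{thm:volume} is optimal. Let $H$ be ample and let $C=D_1\cap\dots\cap D_{n-1}$ be a smooth connected complete intersection with $D_i\equiv a_iH$. Then $N=\bigoplus_i\mathcal O_C(D_i)$, the slopes are the numbers $a_i\,H\cdot C$, and $H\cdot C=a_1\cdots a_{n-1}H^n$; so $P\,H^n=(H\cdot C)^n$. In particular $P$ cannot be replaced by $\mu(N)^{n-1}$: for a plane conic in $\mathbb P^3$ the slopes are $4$ and $2$, so $P=8=(H\cdot C)^3$ while $\mu(N)^2=9$.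
\end{example}

A class is \emph{pseudoeffective} if it contains a closed positive $(1,1)$-current. Nef classes are pseudoeffective, and one may ask whether $C$ has positive degree on all nonzero pseudoeffective classes. It need not: a prime divisor disjoint from $C$ has degree zero. The third theorem, which is not needed for the conjecture, says that such divisors are the only obstruction.

\begin{theorem}\label{thm:psef}
If $N$ is ample, every pseudoeffective class $\alpha$ satisfies $\alpha\cdot C\ge0$. There are only finitely many prime divisors $D_1,\dots,D_k$ of $X$ disjoint from $C$. Their classes are linearly independent, $k\le h^{1,1}(X)-1$, and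
\[
\{\alpha\ \text{pseudoeffective},\ \alpha\cdot C=0\}=\bigoplus_{i=1}^k\mathbb R_{\ge0}[D_i].
\]
Each class in this face contains exactly one closed positive current.
\end{theorem}

The bound on $k$ is attained: if $X$ is $\mathbb P^n$ blown up at $k$ points off a line $C$, then $N=\mathcal O(1)^{\oplus(n-1)}$, $h^{1,1}(X)=k+1$, and the $k$ exceptional divisors are disjoint from $C$.

All three theorems come from comparing two bounds for one local invariant, a multiplicity at a point $x\in C$ in which the direction of $C$ has weight $1$ and the normal directions have weights $\mu_1,\dots,\mu_{n-1}$. Section~\ref{sec:model} carries out the comparison by hand for divisors on a projective manifold when $N$ splits. After the construction of suitable coordinates and metrics in Section~\ref{sec:metric}, Section~\ref{sec:upper} bounds the weighted multiplicity of any closed positive current by its degree on $C$; this is the heart of the paper. Section~\ref{sec:mass} produces currents of large weighted multiplicity in any K\"ahler class, and Sections~\ref{sec:proofs} and~\ref{sec:psef} deduce the theorems. From now on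 $N$ is ample.

\section{Plurisubharmonic functions, currents and cones}\label{sec:prelim}

We put $dd^c=\frac i\pi\partial\bar\partial$, so that $dd^c\log|z|=\delta_0$ on $\mathbb C$. A function $u:\Omega\to[-\infty,\infty)$ on a connected complex manifold is \emph{plurisubharmonic} (psh) if it is upper semicontinuous (usc), not identically $-\infty$, and subharmonic or $\equiv-\infty$ along every holomorphic disc. Such a $u$ is in $L^1_{\mathrm{loc}}$ and $dd^cu\ge0$; conversely a distribution with $dd^cu\ge0$ is represented by a psh function, so an $L^1_{\mathrm{loc}}$-limit of psh functions is psh after a change on a null set. In dimension one, psh means subharmonic. We use the following facts.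

\begin{itemize}
\item[(S1)] \emph{From almost everywhere to everywhere.} If $u$ is psh, $G$ is usc and $u\le G$ almost everywhere, then $u\le G$. Indeed $u(p)$ is at most the mean of $u$ over a small ball $B$ centered at $p$, hence at most $\sup_BG$, which tends to $G(p)$. In particular psh functions that agree almost everywhere are equal.
\item[(S2)] \emph{Removable singularities and Liouville's theorem.} A psh function on the complement of a nowhere dense analytic set $A$, locally bounded above near $A$, extends to a psh function across $A$. A subharmonic function on $\mathbb C$ that is bounded above is constant.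
\item[(S3)] \emph{Compactness} \cite[Theorem 4.1.9]{Hor}. A sequence of subharmonic functions on a connected open subset of $\mathbb R^m$, locally uniformly bounded above, either tends to $-\infty$ uniformly on compact sets or has a subsequence converging in $L^1_{\mathrm{loc}}$.
\item[(S4)] \emph{Local sub-mean value property.} Let $f$ be usc and $\not\equiv-\infty$ on a domain in $\mathbb C$. Suppose that for every point $p$ the value $f(p)$ is at most the mean of $f$ over all sufficiently small circles centered at $p$. Then $f$ is subharmonic.
\end{itemize}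
To prove (S4), let $\ell$ be continuous on a closed disc $\Delta$, harmonic inside, with $f\le\ell$ on $\partial\Delta$; we must show $f\le\ell$ on $\Delta$. Otherwise $\max_\Delta(f-\ell)>0$ is attained on a compact set $\Sigma$ in the interior of $\Delta$. Let $p\in\Sigma$ be nearest to $\partial\Delta$. Every small circle centered at $p$ contains a point outside $\Sigma$, hence an arc outside $\Sigma$, so the mean of $f-\ell$ over it is less than $(f-\ell)(p)$. This contradicts the hypothesis.

The next lemma, a form of the three circles theorem, is our substitute for Taylor coefficients.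

\begin{lemma}\label{lem:convex}
Let $u$ be psh on the polydisc $\{|\zeta_i|<r_i,\ 1\le i\le n\}$. Then
\[
\mathcal M(s)=\sup\{u(\zeta):\ |\zeta_i|\le e^{s_i}\ \text{for all }i\},\qquad s_i<\log r_i,
\]
is finite, nondecreasing in each $s_i$, and convex.
\end{lemma}

\begin{proof}
It is finite because $u$ is usc and not $\equiv-\infty$ on any open set, and monotone by definition. Fix $a,b\in\mathbb R^n$ and let $\xi\in\mathbb C$ vary in the strip where $a+(\operatorname{Re}\xi)b$ is in the domain of $\mathcal M$. Then
\[
\mathcal M\big(a+(\operatorname{Re}\xi)\,b\big)=\sup_{|\zeta_i|\le1}u\big(e^{a_1+\xi b_1}\zeta_1,\dots,e^{a_n+\xi b_n}\zeta_n\big).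
\]
The right side is usc in $\xi$, being the supremum over a compact set of a jointly usc function, and it satisfies the sub-mean value inequality because each member of the family does. So it is a subharmonic function of $\xi$ depending only on $\operatorname{Re}\xi$, that is, a convex function of $\operatorname{Re}\xi$.
\end{proof}

Let $Y$ be a connected compact K\"ahler manifold of dimension $n$ with K\"ahler form $\omega$; we use the same letter for a K\"ahler form and its class. A closed positive $(1,1)$-current $T$ has a class $\{T\}\in H^{1,1}(Y,\mathbb R)$. If $\theta$ is a smooth closed real $(1,1)$-form in that class, the $dd^c$-lemma gives $T=\theta+dd^c\varphi$, where $\varphi:Y\to[-\infty,\infty)$ is such that $h+\varphi$ is psh wherever $\theta=dd^ch$ with $h$ smooth. A psh function $u$ with $T=dd^cu$ is a \emph{local potential} of $T$; two local potentials differ by a pluriharmonic function, so a bound modulo $O(1)$ near a point does not depend on the choice. The \emph{mass} $\int_YT\wedge\omega^{n-1}=\{T\}\cdot\omega^{n-1}$ depends only on the class and vanishes only if $T=0$. A sequence of closed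 positive currents of bounded mass has a weakly convergent subsequence, the limit is closed and positive, and classes converge. Finally, the sum of a nef class and a K\"ahler class is K\"ahler, since $\mathcal K(Y)$ is an open convex cone, and the product $\alpha_1\cdots\alpha_n$ of nef classes is $\ge0$, since it is a limit of integrals of products of K\"ahler forms.

\begin{lemma}\label{lem:interior}
Let $\omega$ be a K\"ahler class on $X$.
\begin{itemize}
\item[(i)] Every nonzero nef class $\alpha$ has $\alpha\cdot\omega^{n-1}>0$.
\item[(ii)] A class $\gamma\in H^{n-1,n-1}(X,\mathbb R)$ lies in $\operatorname{Int}\mathcal K^*(X)$ if and only if $\gamma\cdot\alpha>0$ for every nonzero nef class $\alpha$.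
\end{itemize}
\end{lemma}

\begin{proof}
(i) K\"ahler forms in the classes $\alpha+\frac1k\omega$ have bounded mass, so a subsequence converges to a closed positive current $T\in\alpha$. Its mass is $\alpha\cdot\omega^{n-1}$; if this is zero, then $T=0$ and $\alpha=0$.

(ii) If $\gamma$ is an interior point, then $\gamma-\epsilon\,\omega^{n-1}\in\mathcal K^*(X)$ for small $\epsilon>0$, so $\gamma\cdot\alpha\ge\epsilon\,\alpha\cdot\omega^{n-1}>0$ by (i). Conversely, let $S$ be the closed set of nef classes with $\alpha\cdot\omega^{n-1}=1$. It is bounded: if $\alpha_k\in S$ had norms tending to infinity, a limit point of $\alpha_k/\|\alpha_k\|$ would be a nonzero nef class orthogonal to $\omega^{n-1}$. So $S$ is compact, $\gamma$ has a positive minimum on $S$, and every $\gamma'$ close to $\gamma$ is still positive on $S$. By (i) every nonzero nef class is a positive multiple of an element of $S$, so $\gamma'\in\mathcal K^*(X)$.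
\end{proof}

\section{The model case: divisors and a split normal bundle}\label{sec:model}

Let $x\in C$ and let $(z,w)=(z,w^1,\dots,w^{n-1})$ be holomorphic coordinates centered at $x$ with $C=\{w=0\}$. Put
\begin{equation}\label{eq:psi}
\psi(z,w)=\max\Big(\log|z|,\ \frac1{\mu_1}\log|w^1|,\ \dots,\ \frac1{\mu_{n-1}}\log|w^{n-1}|\Big).
\end{equation}
Its sublevel sets are the polydiscs $P_\tau=\{\psi<\tau\}=\{|z|<e^\tau,\ |w^i|<e^{\mu_i\tau}\}$, which shrink to $x$ as $\tau\to-\infty$ because all $\mu_i$ are positive. Give the monomial $z^aw^b$, $b\in\mathbb Z_{\ge0}^{n-1}$, the weight $a+\langle\mu,b\rangle$, where $\langle\mu,b\rangle=\sum_i\mu_ib_i$, and let $\operatorname{ord}_\mu F$ be the least weight of a monomial occurring in a convergent power series $F=\sum c_{a,b}z^aw^b\ne0$. Then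
\begin{equation}\label{eq:ord}
\operatorname{ord}_\mu F\ge\lambda\iff\log|F|\le\lambda\psi+O(1)\ \text{ near }x.
\end{equation}
Indeed, the right side gives $|F|\le Ae^{\lambda\tau}$ on $P_\tau$, so $|c_{a,b}|\,e^{(a+\langle\mu,b\rangle)\tau}\le Ae^{\lambda\tau}$ as $\tau\to-\infty$ by Cauchy's estimates; conversely the left side gives $|F|\le e^{\lambda(\tau-\tau_0)}\sum|c_{a,b}|e^{(a+\langle\mu,b\rangle)\tau_0}$ on $P_\tau$ for $\tau\le\tau_0$.

In this section only, assume that $X$ is projective, that $H$ is an ample divisor, and that $N=L_1\oplus\dots\oplus L_{n-1}$ with $\deg L_i=\mu_i$. Choose the coordinates so that the class of $w^i$ in $I_C/I_C^2=N^*$ is a local frame of the summand $L_i^*$. We prove Theorem~\ref{thm:volume} for $\beta=H$.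

\emph{Upper bound: if $D$ is an effective divisor with local equation $F$ at $x$, then $\operatorname{ord}_\mu F\le D\cdot C$.} Let $s$ be the section of $\mathcal O(D)$ with divisor $D$ and $\nu\ge0$ its order of vanishing along $C$. The leading term of $s$ along $C$ is a nonzero section of
\[
I_C^\nu/I_C^{\nu+1}\otimes\mathcal O(D)=\operatorname{Sym}^\nu N^*\otimes\mathcal O(D)|_C=\bigoplus_{|b|=\nu}L_1^{-b_1}\otimes\dots\otimes L_{n-1}^{-b_{n-1}}\otimes\mathcal O(D)|_C.
\]
Choose $b$ with nonzero component $s_b$. If $F=\sum_{b'}F_{b'}(z)w^{b'}$, then $s_b$ is given near $x$ by $F_b(z)$. The order $a$ of $F_b$ at $0$ is at most the degree $D\cdot C-\langle\mu,b\rangle$ of the line bundle in which $s_b$ lives. The monomial $z^aw^b$ occurs in $F$, so $\operatorname{ord}_\mu F\le a+\langle\mu,b\rangle\le D\cdot C$.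

This computation explains the weights: vanishing along $C$ in the direction $w^i$ costs degree $\mu_i$, and vanishing at $x$ along $C$ costs degree $1$. On a surface it reads $D=\nu C+D'$ and $D\cdot C=\nu\,C^2+D'\cdot C\ge\nu\mu_1+a$.

\emph{Lower bound: if $\lambda>0$ and $\lambda^n<P\,H^n$, then for large $m$ some $D\in|mH|$ has $\operatorname{ord}_\mu F\ge m\lambda$.} The monomials of weight $<m\lambda$ are the lattice points of a simplex of volume $(m\lambda)^n/(n!\,P)$, so their number is $m^n\lambda^n/(n!\,P)+O(m^{n-1})$. By asymptotic Riemann--Roch, $h^0(X,mH)=m^nH^n/n!+O(m^{n-1})$, which is larger for large $m$. So some nonzero section has none of these monomials in its expansion.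

Together, $m\lambda\le mH\cdot C$, and letting $\lambda\uparrow(P\,H^n)^{1/n}$ gives $P\,H^n\le(H\cdot C)^n$.

In general three ingredients are missing. First, a K\"ahler class need not contain divisors; we use closed positive currents, with the right side of \eqref{eq:ord} as the definition of multiplicity, and replace the dimension count by Yau's theorem. Second, a psh function has no leading Taylor term along $C$; we rescale the normal directions and pass to a limit on the total space of $N$. Third, $N$ need not split, and there are no coefficients $F_b$; we replace them by the maximum of the limit over the unit sphere of each fiber, for a metric on $N$ that is almost flat away from $x$. We begin with this metric.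

\section{An almost flat metric on the normal bundle}\label{sec:metric}

Fix $x\in C$ and a K\"ahler form $\omega_C$ on $C$ with $\int_C\omega_C=1$. Since $\delta_x-\omega_C$ has total mass zero, there is a function $g$ with
\[
dd^cg=\delta_x-\omega_C;
\]
it is smooth on $C\setminus x$, and $g-\log|z|$ is smooth near $x$ for any local coordinate $z$ vanishing at $x$. For a Hermitian metric $h$ on a holomorphic bundle, $\Theta_h$ denotes the curvature of the Chern connection, the unique $h$-unitary connection whose $(0,1)$-part is $\bar\partial$. With our normalization, $\frac i{2\pi}\Theta_{he^{-2\phi}}=\frac i{2\pi}\Theta_h+dd^c\phi\cdot\operatorname{Id}$.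

A line bundle $L$ of degree $\mu$ has a metric $h$ with $\frac i{2\pi}\Theta_h=\mu\,\omega_C$; then $he^{-2\mu g}$ is flat on $C\setminus x$, and its unit vectors have size $|z|^\mu$ near $x$. All the curvature has been moved to $x$, where it produces the shape of the polydiscs $P_\tau$. The same works for a stable bundle. A general bundle is a successive extension of stable ones, and the extension data can be made small by rescaling the pieces.

If $(z,w)$ are coordinates with $C=\{w=0\}$, the classes of the $w^i$ in $I_C/I_C^2=N^*$ are linear coordinates on the fibers of $N$, which we again denote by $w^i$.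

\begin{lemma}\label{lem:metric}
There are holomorphic coordinates $(z,w^1,\dots,w^{n-1})$ on $X$ centered at $x$, with $C=\{w=0\}$, a constant $K_0$, and for each $\delta\in(0,1)$ a smooth Hermitian metric $h^\delta$ on $N|_{C\setminus x}$ such that
\begin{equation}\label{eq:curv}
\tfrac i{2\pi}\langle\Theta_{h^\delta}w,w\rangle_{h^\delta}\ge-K_0\delta\,|w|^2_{h^\delta}\,\omega_C\qquad\text{for all }w\in N|_{C\setminus x},
\end{equation}
and such that, for some constant $K$ and all $w\in N_z$ with $z\ne0$ near $0$,
\begin{equation}\label{eq:unit}
|w|_{h^\delta}=1\ \Longrightarrow\ |w^i|\le K|z|^{\mu_i}\quad\text{for all }i.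
\end{equation}
\end{lemma}

\begin{proof}
A semistable bundle has a Jordan--H\"older filtration, whose graded pieces are stable bundles of the same slope. Refining the Harder--Narasimhan filtration in this way gives subbundles $0=N_0\subset N_1\subset\dots\subset N_l=N$ with $Q_j=N_j/N_{j-1}$ stable of slope $\mu_{(j)}$, and the $\mu_{(j)}$, repeated $\operatorname{rk}Q_j$ times, are the $\mu_i$. By the theorem of Narasimhan and Seshadri in Donaldson's form, $Q_j$ carries a Hermitian metric $h_j$ with $\frac i{2\pi}\Theta_{h_j}=\mu_{(j)}\,\omega_C\cdot\operatorname{Id}$.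

\emph{A smooth splitting.} Holomorphic right inverses of $N_j\to Q_j$ exist locally, and right inverses form an affine space. Gluing with a partition of unity, one of whose members equals $1$ near $x$, we obtain smooth right inverses $Q_j\to N_j$ that are holomorphic near $x$. Their sum is a smooth isomorphism $\Psi:\bigoplus_jQ_j\to N$ that maps $\bigoplus_{i\le j}Q_i$ onto $N_j$ and induces the identity on graded pieces. Let $\bar\partial_0$ be the $\bar\partial$-operator of $\bigoplus_jQ_j$. The operator $\Psi^{-1}\bar\partial_N\Psi$ preserves the filtration, since the $N_j$ are holomorphic, and induces $\bar\partial_{Q_j}$ on the $j$-th graded piece. Hence $\Psi^{-1}\bar\partial_N\Psi=\bar\partial_0+B$, where $B$ is a $(0,1)$-form whose components $B_{ij}$, with values in $\operatorname{Hom}(Q_j,Q_i)$, vanish unless $i<j$. Moreover $B=0$ near $x$.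

\emph{The metrics.} On $\bigoplus_jQ_j|_{C\setminus x}$ put $h_0=\bigoplus_jh_je^{-2\mu_{(j)}g}$. Its curvature on the $j$-th block is $\mu_{(j)}(\omega_C+dd^cg)=0$. Let $\Psi_\delta=\Psi\circ\bigoplus_j\delta^j\operatorname{Id}_{Q_j}$ and let $h^\delta$ be the metric for which $\Psi_\delta$ is an isometry from $h_0$. Then $\Psi_\delta^{-1}\bar\partial_N\Psi_\delta=\bar\partial_0+B_\delta$, where $B_\delta$ has components $\delta^{j-i}B_{ij}$. Let $D_0$ be the Chern connection of $(\bar\partial_0,h_0)$ and $A_\delta=B_\delta-B_\delta^*$, the adjoint being taken for $h_0$. The connection $D_0+A_\delta$ is $h_0$-unitary with $(0,1)$-part $\bar\partial_0+B_\delta$, so it is the Chern connection of $h^\delta$ read through $\Psi_\delta$. Since $D_0$ is flat, its curvature is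
\[
D_0A_\delta+A_\delta\wedge A_\delta .
\]
Here $A_\delta=\sum_{i<j}\delta^{j-i}(B_{ij}-B_{ij}^*)$ is a combination of finitely many fixed smooth forms, supported in a compact subset of $C\setminus x$, with coefficients at most $\delta$. So the curvature has norm at most a constant times $\delta$ with respect to $h_0$ and $\omega_C$, which gives \eqref{eq:curv}.

\emph{The coordinates.} Near $x$, holomorphic frames of the $Q_j$ and the holomorphic map $\Psi$ give a holomorphic frame of $N$, ordered so that the $i$-th vector belongs to a block of slope $\mu_i$. Let $e^1,\dots,e^{n-1}$ be the dual frame of $N^*$. Starting from any coordinates $(z,y)$ centered at $x$ with $C=\{y=0\}$, write $e^i=\sum_ka^i_k(z)[y^k]$ and set $w^i=\sum_ka^i_k(z)y^k$; the matrix $(a^i_k)$ is invertible, so $(z,w)$ are coordinates. If $|w|_{h^\delta}=1$, the $j$-th block of $\Psi^{-1}w$ has $h_0$-norm at most $\delta^j\le1$, hence $h_j$-norm at most $e^{\mu_{(j)}g}=O(|z|^{\mu_{(j)}})$. As $h_j$ is comparable to the Euclidean norm near $x$, \eqref{eq:unit} follows.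
\end{proof}

We call coordinates as in Lemma~\ref{lem:metric} \emph{adapted} at $x$, and from now on $\psi$ and $P_\tau$ are defined by \eqref{eq:psi} in such coordinates. Multiplying $z$ and the $w^i$ by nonzero constants changes $\psi$ by $O(1)$ and changes only the constant $K$ in \eqref{eq:unit}.

\section{Weighted multiplicity is at most the degree}\label{sec:upper}

\begin{proposition}\label{prop:key}
Let $T$ be a closed positive $(1,1)$-current on $X$ in a class $\alpha\in H^{1,1}(X,\mathbb R)$, let $x\in C$ and $\lambda\ge0$. Suppose that, in adapted coordinates at $x$, the local potentials of $T$ are $\le\lambda\psi+O(1)$ near $x$. Then $\lambda\le\alpha\cdot C$.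
\end{proposition}

For $\lambda=0$ we read $\lambda\psi$ as $0$, so that the hypothesis is empty. Write $T=\theta+dd^c\varphi$ with $\theta$ smooth. If $\varphi|_C\not\equiv-\infty$, the proposition is immediate: $\theta|_C+dd^c(\varphi|_C)$ is a positive measure of mass $\alpha\cdot C$, and since $\psi=\log|z|$ on $C$ it has an atom of mass $\ge\lambda$ at $x$. The difficulty is that $\varphi$ may be $-\infty$ on all of $C$, and the currents of Section~\ref{sec:mass} come with no control on this. The proof follows the upper bound of Section~\ref{sec:model}: Step 2 finds the order of vanishing $\nu$, Steps 3 and 4 the leading term, Step 5 shows that the leading term inherits the weighted multiplicity, and Steps 6 and 7 replace the degree count.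

\begin{proof}
Write $|w|=\max_i|w^i|$ and $\mathbb D_r=\{|z|<r\}$.

\medskip\noindent\textbf{Step 1: charts.} Every point of $C$ is the center of a chart $(z,w)$ of $X$ in which $C=\{w=0\}$, and after shrinking and rescaling by constants its image is $\mathbb D_2\times\{|w|<2\}$. By compactness there are finitely many such charts $W_a$, with coordinates $(z_a,w_a)$, such that the sets $V_a'=\{|z_a|<1\}$ inside $V_a=C\cap W_a=\{w_a=0\}$ cover $C$. We take for $W_0$ a rescaled adapted chart at $x$. The $w_a$ identify $N|_{V_a}$ with $\mathbb D_2\times\mathbb C^{n-1}$, and we regard $V_a\cap V_b$ as an open subset of $\mathbb D_2$ through $z_a$. The transition map from chart $a$ to chart $b$ is $\Phi_{ab}(z,w)=(f(z,w),G(z,w))$, defined near $(V_a\cap V_b)\times\{0\}$, with $G(z,0)=0$. Conjugating by the dilation $(z,w)\mapsto(z,tw)$ gives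
\[
\Phi^t_{ab}(z,w)=\big(f(z,tw),\,t^{-1}G(z,tw)\big),\qquad(\Phi^t_{ab})^{-1}=\Phi^t_{ba}.
\]
On each compact subset of $(V_a\cap V_b)\times\mathbb C^{n-1}$ the map $\Phi^t_{ab}$ is defined for small $t$, and by Taylor's formula it converges uniformly as $t\to0$ to $\Phi^0_{ab}(z,w)=(f(z,0),\partial_wG(z,0)w)$, the transition map of $N$. The maps are holomorphic, so all derivatives converge as well.

On the polydisc $W_a$ write $\theta=dd^ch_a$ with $h_a$ smooth, and let $u_a=h_a+\varphi$, a psh function. Then $u_b\circ\Phi_{ab}=u_a+H_{ab}$, where $H_{ab}=h_b\circ\Phi_{ab}-h_a$ is pluriharmonic and $H_{ab}(z,0)=(h_b-h_a)|_C$.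

\medskip\noindent\textbf{Step 2: the rate of decay along $C$.} For $0<t<2$ let
\[
c(t)=\max_a\ \sup\{u_a:\ |z_a|\le1,\ |w_a|\le t\}.
\]
By Lemma~\ref{lem:convex}, $c$ is a finite, nondecreasing, convex function of $\log t$. Let $\nu\in[0,\infty)$ be the infimum of its slopes, which is their limit as $\log t\to-\infty$. Put $e(t)=\nu\log t-c(t)$. Then
\begin{equation}\label{eq:c}
\lim_{t\to0}\big(c(Rt)-c(t)\big)=\nu\log R\ \ (R>0),\qquad c(t)\le\nu\log t+c(1)\ \ (t\le1),\qquad\lim_{t\to0}\frac{e(t)}{\log(1/t)}=0.
\end{equation}
The first holds because $c(Rt)-c(t)$ is $\log R$ times the slope of a chord that moves to $-\infty$, and the second because all slopes are $\ge\nu$. For the third, given $\epsilon>0$ choose $t_0$ such that all slopes to the left of $\log t_0$ lie in $[\nu,\nu+\epsilon]$; then $c(t_0)-c(t)$ lies between $\nu\log(t_0/t)$ and $(\nu+\epsilon)\log(t_0/t)$ for $t<t_0$.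

\medskip\noindent\textbf{Step 3: the limit on the normal bundle.} Let $u_a^t(z,w)=u_a(z,tw)-c(t)$ on $\mathbb D_2\times\{|w|<2/t\}$. We subtract $c(t)$ rather than $\nu\log t$ because $e(t)$ may be unbounded, and we subtract the same constant in all charts so that the limits glue. By construction,
\begin{equation}\label{eq:ut}
u_b^t\circ\Phi^t_{ab}=u_a^t+H_{ab}(z,tw),\qquad u_a^t\le c(Rt)-c(t)\ \text{ on }\{|z|\le1,\ |w|\le R\}.
\end{equation}

\emph{Upper bounds.} Let $L\subset V_a$ be compact and $R>0$. Write $L$ as a finite union of compact sets $L_b\subset V_a\cap V_b'$. The map $\Phi^0_{ab}$ sends $L_b\times\{|w|\le R\}$ to a compact subset of $\mathbb D_1\times\mathbb C^{n-1}$, so for small $t$ the map $\Phi^t_{ab}$ sends it into $\{|z|\le1,|w|\le R'\}$ with $R'$ fixed. By \eqref{eq:ut}, $u_a^t\le c(R't)-c(t)+O(1)$ there, and this is bounded as $t\to0$ by \eqref{eq:c}. Hence for any sequence $t_k\to0$ the functions $u_a^{t_k}$, for $t_k<2/R$, are locally uniformly bounded above on $\mathbb D_2\times\{|w|<R\}$.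

\emph{Convergence.} Fix $t_k\to0$. By the definition of $c$, for each $k$ there is a chart $a$ with $\sup_{|z|\le1,|w|\le1}u_a^{t_k}=0$, and after passing to a subsequence $a$ does not depend on $k$. No subsequence of $u_a^{t_k}$ tends to $-\infty$ uniformly on $\{|z|\le1,|w|\le1\}$. Applying (S3) on $\mathbb D_2\times\{|w|<R\}$ for $R=2,3,\dots$ and taking a diagonal subsequence, we obtain convergence in $L^1_{\mathrm{loc}}(\mathbb D_2\times\mathbb C^{n-1})$. Let $V_b$ meet $V_a$, and let $L$ be a small closed ball in $(V_a\cap V_b)\times\{|w|<1\}$ whose images $\Phi^{t}_{ab}(L)$, $t$ small, lie in a fixed compact subset of $\mathbb D_2\times\{|w|<R_0\}$. If for some $R\ge R_0$ a subsequence of $u_b^{t_k}$ tended to $-\infty$ uniformly on compact subsets of $\mathbb D_2\times\{|w|<R\}$, then by \eqref{eq:ut} $u_a^{t_k}$ would tend to $-\infty$ uniformly on $L$, against $L^1$-convergence. So a further subsequence converges in chart $b$. Since $C$ is connected, finitely many such steps reach all charts: along a subsequence, $u_a^{t_k}\to v_a$ in $L^1_{\mathrm{loc}}(\mathbb D_2\times\mathbb C^{n-1})$ for every $a$,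 with $v_a$ psh.

\emph{Relations in the limit.} We claim that
\begin{equation}\label{eq:v}
v_b\circ\Phi^0_{ab}=v_a+H_{ab}(z,0),\qquad v_a(z,w)\le\nu\log|w|\ \text{ for }|z|<1,\ w\ne0.
\end{equation}
For a test function $\chi$ on $(V_a\cap V_b)\times\mathbb C^{n-1}$, a change of variables gives
\[
\int(u_b^t\circ\Phi^t_{ab})\,\chi=\int u_b^t\;(\chi\circ\Phi^t_{ba})\,|\operatorname{Jac}\Phi^t_{ba}|^2 .
\]
As $t=t_k\to0$, the functions multiplying $u_b^t$ have supports in a fixed compact set and converge uniformly to $(\chi\circ\Phi^0_{ba})|\operatorname{Jac}\Phi^0_{ba}|^2$. So the right side tends to $\int(v_b\circ\Phi^0_{ab})\chi$, while by \eqref{eq:ut} the left side tends to $\int(v_a+H_{ab}(z,0))\chi$. Both $v_b\circ\Phi^0_{ab}$ and $v_a+H_{ab}(z,0)$ are psh, so they are equal by (S1). Next, \eqref{eq:ut} and \eqref{eq:c} give $v_a\le\nu\log R$ almost everywhere, hence everywhere, on $\{|z|<1,|w|<R\}$; let $R\downarrow|w|$.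

\medskip\noindent\textbf{Step 4: homogeneity.} In the model case $v_a$ is, up to a constant, $\log|\sum_{|b|=\nu}F_b(z)w^b|$, the logarithm of a form of degree $\nu$ in $w$. In general we claim
\begin{equation}\label{eq:hom}
v_a(z,\zeta w)=v_a(z,w)+\nu\log|\zeta|\qquad(z\in V_a,\ w\ne0,\ \zeta\in\mathbb C^*).
\end{equation}
Let first $|z|<1$. The function $\zeta\mapsto v_a(z,\zeta w)-\nu\log|\zeta|$ on $\mathbb C^*$ is subharmonic or $\equiv-\infty$, and it is bounded above by $\nu\log|w|$ by \eqref{eq:v}. By (S2) it extends across $0$ and is constant; evaluate at $\zeta=1$. A general point of $V_a$ lies in some $V_b'$, and \eqref{eq:hom} passes from $v_b$ to $v_a$ by \eqref{eq:v} because $\Phi^0_{ab}$ is linear in $w$ and $H_{ab}(z,0)$ does not depend on $w$.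

\medskip\noindent\textbf{Step 5: the weighted multiplicity survives.} We work in chart $0$ and claim that
\begin{equation}\label{eq:atx}
v_0\le\lambda\tau\ \text{ on }P_\tau\qquad\text{for all }\tau<0.
\end{equation}
There is a constant $A$ with $u_0\le\lambda\psi+A$ on $\{|z|\le1,|w|\le1\}$: near the origin by hypothesis, and away from it because $\psi$ is bounded below and $u_0$ is bounded above. Two scales are now in play, the weighted one and the normal one, so we set
\[
M(\tau,\sigma)=\sup\{u_0:\ |z|\le e^\tau,\ |w^i|\le e^{\mu_i\tau+\sigma}\}.
\]
By Lemma~\ref{lem:convex}, composed with a linear map, $M$ is finite and convex on the quadrant $\tau,\sigma\le0$. For $\sigma=0$ the supremum is taken over $\{\psi\le\tau\}$, so $M(\tau,0)\le\lambda\tau+A$. Since $\mu_i>0$, the polydisc defining $M(\tau,\sigma)$ lies in $\{|z|\le1,|w|\le e^\sigma\}$, so $M(\tau,\sigma)\le c(e^\sigma)\le\nu\sigma+c(1)$. It follows that every chord of $M(\tau,\cdot)$ has slope $\ge\nu$: a chord of slope $s<\nu$ would give $M(\tau,\sigma)\ge s\sigma+\mathrm{const}$ as $\sigma\to-\infty$, by convexity. Therefore $M(\tau,\sigma)\le M(\tau,0)+\nu\sigma\le\lambda\tau+\nu\sigma+A$.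 For $t_k\le1$ the function
\[
M_k(\tau)=\sup\{u_0^{t_k}:\ |z|\le e^\tau,\ |w^i|\le e^{\mu_i\tau}\}=M(\tau,\log t_k)-c(t_k)
\]
is thus convex on $(-\infty,0]$ and satisfies
\begin{equation}\label{eq:Mk}
M_k(\tau)\le\lambda\tau+A+e(t_k),\qquad M_k(0)\le0,
\end{equation}
the second inequality by the definition of $c$.

If $e(t)$ were bounded above, the first inequality would pass to the limit and give \eqref{eq:atx} up to a harmless constant. But it need not be bounded: for $u=-(\log(2/|w|))^{1/2}$, a convex increasing function of $\log|w|$, one has $\nu=0$ and $e(t)=(\log(2/t))^{1/2}$. The remedy is to use the first inequality only far away, at $\tau_k=\log t_k$, where the error is negligible against $|\tau_k|$, and to carry the slope back by convexity. Fix $\tau<0$. The number $M_k(\tau)$ is at least the mean of $u_0^{t_k}$ over $P_\tau$, which converges to the finite mean of $v_0$; so $M_k(\tau)\ge-A_\tau$ for large $k$. When $\tau_k<\tau$, the slope $s_k$ of the chord of $M_k$ over $[\tau_k,\tau]$ satisfies, by \eqref{eq:Mk} and \eqref{eq:c},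
\[
s_k=\frac{M_k(\tau)-M_k(\tau_k)}{\tau-\tau_k}\ \ge\ \frac{-A_\tau-A-e(t_k)+\lambda\log(1/t_k)}{\tau+\log(1/t_k)}\ \longrightarrow\ \lambda .
\]
The chord over $[\tau,0]$ has slope $\ge s_k$, so $M_k(\tau)\le M_k(0)+s_k\tau\le s_k\tau$ and $\limsup_kM_k(\tau)\le\lambda\tau$. Hence $v_0\le\lambda\tau$ almost everywhere on $P_\tau$, and (S1) gives \eqref{eq:atx}.

\medskip\noindent\textbf{Step 6: descent to $C$.} We need a function on $C$. Fix $\delta\in(0,1)$, let $h=h^\delta$ and $\eta=K_0\delta$ as in Lemma~\ref{lem:metric}, and for $z\in V_a\setminus x$ put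
\[
m_a(z)=\max_{w\in N_z,\ |w|_h=1}v_a(z,w)=\sup_{w\in N_z\setminus0}\big(v_a(z,w)-\nu\log|w|_h\big),
\]
where the second equality is \eqref{eq:hom}. Since $v_a$ is usc and the unit sphere bundle is proper over $V_a\setminus x$, the maximum is attained and $m_a$ is usc. By the second formula $m_a$ is not $\equiv-\infty$ on any open set, because $v_a$ is not. We claim
\begin{equation}\label{eq:ma}
m_a\in L^1_{\mathrm{loc}}\quad\text{and}\quad dd^cm_a\ge-\nu\eta\,\omega_C\quad\text{on }V_a\setminus x .
\end{equation}
If $h$ were flat, $m_a$ would be locally the supremum of the subharmonic functions $v_a(z,s(z))$ over parallel unit sections $s$; we use sections that are parallel at one point. Work on a small disc in $V_a\setminus x$ where $\omega_C=dd^c\vartheta$, let $\eta'>\eta$ and $\tilde m=m_a+\nu\eta'\vartheta$. Let $z_0$ be a point with $m_a(z_0)>-\infty$, attained at $w_0$. If the Chern connection of $h$ is $D=d+\Gamma(z)\,dz$ in the frame given by $w_a$, the holomorphic section $s(z)=w_0-(z-z_0)\Gamma(z_0)w_0$ has $s(z_0)=w_0$ and $Ds(z_0)=0$. For a nonvanishing holomorphic section,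
\[
dd^c\log|s|_h=\frac i{2\pi}\left(\frac{|s|^2\langle Ds,Ds\rangle-\langle Ds,s\rangle\wedge\langle s,Ds\rangle}{|s|^4}-\frac{\langle\Theta_hs,s\rangle}{|s|^2}\right).
\]
At $z_0$ the first term vanishes, so $dd^c\log|s|_h\le\eta\,\omega_C$ at $z_0$ by \eqref{eq:curv}, and $dd^c\log|s|_h\le\eta'\omega_C$ near $z_0$ by continuity. Hence
\[
U(z)=v_a(z,s(z))-\nu\log|s(z)|_h+\nu\eta'\vartheta(z)
\]
is subharmonic near $z_0$ (it is finite at $z_0$), $U\le\tilde m$, and $U(z_0)=\tilde m(z_0)$. So $\tilde m(z_0)$ is at most the mean of $\tilde m$ over small circles centered at $z_0$; this is trivially true where $\tilde m=-\infty$. By (S4), $\tilde m$ is subharmonic, and $\eta'\downarrow\eta$ gives \eqref{eq:ma}.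

By \eqref{eq:v}, $m_b=m_a+(h_b-h_a)|_C$ on overlaps. So $m=m_a-h_a|_C$ is a well-defined function on $C\setminus x$, and $\theta|_C+dd^cm\ge-\nu\eta\,\omega_C$ there. Near $x$, choose $K'\ge2$ with $(K')^{\mu_i}>K$ for all $i$, and for small $z\ne0$ define $\tau<0$ by $e^\tau=K'|z|$. If $|w|_h=1$, then $|z|<e^\tau$ and $|w^i|\le K|z|^{\mu_i}<e^{\mu_i\tau}$ by \eqref{eq:unit}, so $(z,w)\in P_\tau$. By \eqref{eq:atx}, $m_0(z)\le\lambda\log(K'|z|)$, and so $m\le\lambda\log|z|+O(1)$ near $x$.

\medskip\noindent\textbf{Step 7: integration.} The function $m'=m-\lambda g$ is bounded above near $x$, and on $C\setminus x$, where $dd^cg=-\omega_C$,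
\begin{equation}\label{eq:final}
dd^cm'\ge-\theta|_C-\nu\eta\,\omega_C+\lambda\,\omega_C .
\end{equation}
Adding to $m'$ a smooth local potential of $\theta|_C+\nu\eta\,\omega_C-\lambda\,\omega_C$ gives a subharmonic function on a punctured disc around $x$, bounded above. It extends across $x$ by (S2), so $m'\in L^1(C)$ and \eqref{eq:final} holds on all of $C$. Pairing with the constant function $1$ gives $0\ge-\alpha\cdot C-\nu K_0\delta+\lambda$. Neither $\nu$ nor $K_0$ depends on $\delta$, and $\delta\to0$ gives $\lambda\le\alpha\cdot C$.
\end{proof}

\begin{remark}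
The positivity of the $\mu_i$ enters through the polydiscs $P_\tau$, in Step 5 and at the end of Step 6. For a negative slope even the case $\lambda=0$ fails. Let $C$ be the exceptional curve of the blow-up of a point on a surface and $T=[C]$, so that $\mu_1=-1=\{T\}\cdot C$. Then $v_0=\log|w|+O(1)$ on $\{|z|\le1\}$, the sets $\{|z|<e^\tau,|w|<e^{-\tau}\}$ grow in the fiber direction, and $v_0$ is not bounded on their union as \eqref{eq:atx} would require.
\end{remark}

\section{Concentrating mass with weights}\label{sec:mass}

We now construct currents with a large weighted multiplicity, by Demailly's method of mass concentration with weights added. The function $\max_iq_i\log|\zeta_i|$ is approximated by smooth psh functions whose Monge--Amp\`ere measures put mass about $\prod q_i$ near the origin. If the volume of the class exceeds the mass needed for $\lambda$ times this function, we prescribe a volume form that dominates it, solve for a K\"ahler form, and compare potentials.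

\begin{lemma}\label{lem:mass}
Let $Y$ be a connected compact K\"ahler manifold of dimension $n$, $\beta$ a K\"ahler class, $y\in Y$, and $\zeta=(\zeta_1,\dots,\zeta_n)$ holomorphic coordinates centered at $y$. Let $q_1,\dots,q_n>0$ be rational and let $\lambda>0$ satisfy $\lambda^n\prod_iq_i<\beta^n$. Then there is a closed positive current $T\in\beta$ whose local potential is $\le\lambda\max_iq_i\log|\zeta_i|+O(1)$ near $y$.
\end{lemma}

\begin{proof}
Let $r$ be a positive integer with all $rq_i\in\mathbb Z$, and let $F:\mathbb C^n\to\mathbb C^n$, $F(\zeta)=(\zeta_1^{rq_1},\dots,\zeta_n^{rq_n})$, a finite map of degree $r^n\prod q_i$. Let $\|\cdot\|$ be the Euclidean norm. The functions $\psi_\varepsilon=\frac1{2r}\log(\|F\|^2+\varepsilon^2)$ are smooth and psh, and as $\varepsilon\downarrow0$ they decrease to $\frac1r\log\|F\|=\max_iq_i\log|\zeta_i|+O(1)$.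

\emph{The mass near $y$.} Let $\kappa_\varepsilon=(dd^c\frac12\log(\|\cdot\|^2+\varepsilon^2))^n$ on $\mathbb C^n$, so that $(dd^c\psi_\varepsilon)^n=r^{-n}F^*\kappa_\varepsilon$. The measure $\kappa_1$ is the Fubini--Study volume, of mass $1$, and $\kappa_\varepsilon$ is its image under multiplication by $\varepsilon$; so $\kappa_\varepsilon\to\delta_0$. Let $\rho\ge0$ be a smooth function with compact support in the chart and $\rho=1$ near $y$. The sum $F_*\rho$ of $\rho$ over the fibers of $F$, counted with multiplicity, is continuous with compact support, and $F_*\rho(0)=\deg F$. Since $F$ is an unbranched covering off the coordinate hyperplanes, which are null sets,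
\[
\int\rho\,(dd^c\psi_\varepsilon)^n=r^{-n}\int F_*\rho\;\kappa_\varepsilon\ \longrightarrow\ r^{-n}\deg F=\prod_iq_i .
\]

\emph{The equation.} Let $\beta_0\in\beta$ be a K\"ahler form. For small $\varepsilon$ there is $c_\varepsilon>0$ such that the smooth positive volume form $\lambda^n\rho\,(dd^c\psi_\varepsilon)^n+c_\varepsilon\beta_0^n$ has total mass $\beta^n$. Yau's theorem states that every smooth positive volume form of mass $\beta^n$ is the $n$-th power of a K\"ahler form in $\beta$. So there are smooth $\varphi_\varepsilon$ with $\sup\varphi_\varepsilon=0$, $\beta_0+dd^c\varphi_\varepsilon>0$ and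
\[
(\beta_0+dd^c\varphi_\varepsilon)^n=\lambda^n\rho\,(dd^c\psi_\varepsilon)^n+c_\varepsilon\beta_0^n .
\]

\emph{Comparison.} Let $\Omega$ be a small coordinate ball centered at $y$ with $\rho=1$ on $\overline\Omega$ and $\beta_0=dd^ch$ near $\overline\Omega$, and put $u_\varepsilon=h+\varphi_\varepsilon\le M_1:=\max_{\overline\Omega}h$. On $\partial\Omega$ we have $\psi_\varepsilon\ge\frac1r\log\|F\|\ge-M_2$. Thus $u_\varepsilon-\lambda\psi_\varepsilon\le M_1+\lambda M_2$ on $\partial\Omega$, while $(dd^cu_\varepsilon)^n>(dd^c\lambda\psi_\varepsilon)^n$ in $\Omega$. The Bedford--Taylor comparison principle extends the first inequality to $\Omega$, and in this smooth and strict case it is elementary: at an interior maximum of $u_\varepsilon-\lambda\psi_\varepsilon$ we would have $0<dd^cu_\varepsilon\le dd^c\lambda\psi_\varepsilon$ and hence $(dd^cu_\varepsilon)^n\le(dd^c\lambda\psi_\varepsilon)^n$.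

\emph{The limit.} The $\varphi_\varepsilon$ have supremum $0$ on the compact manifold $Y$. Applying (S3) in a chart around a limit of maximum points and then in neighboring charts, as in Step 3 of Section~\ref{sec:upper}, we find $\varepsilon_k\to0$ with $\varphi_{\varepsilon_k}\to\varphi$ in $L^1(Y)$. Then $T=\beta_0+dd^c\varphi$ is a closed positive current in $\beta$, and $h+\varphi\le\frac\lambda r\log\|F\|+M_1+\lambda M_2$ on $\Omega$, first almost everywhere and then everywhere by (S1).
\end{proof}

\section{The volume inequality and the conjecture}\label{sec:proofs}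

\begin{proof}[Proof of Theorem~\ref{thm:volume}]
Both sides are continuous in $\beta$, so we may take $\beta$ K\"ahler. Let $\lambda>0$ with $\lambda^n<P\beta^n$. Apply Lemma~\ref{lem:mass} at a point $x\in C$, in adapted coordinates $(z,w^1,\dots,w^{n-1})$, with the rational weights $1,1/\mu_1,\dots,1/\mu_{n-1}$. Their product is $1/P$, so the hypothesis holds, and we obtain $T\in\beta$ with potential $\le\lambda\psi+O(1)$ near $x$. Proposition~\ref{prop:key} gives $\lambda\le\beta\cdot C$. Let $\lambda\uparrow(P\beta^n)^{1/n}$.
\end{proof}

Theorem~\ref{thm:volume} applied to a nef class $\alpha$ says nothing when $\alpha^n=0$. We therefore apply it to $s\alpha+\omega$, whose volume grows at least linearly in $s$ unless $\alpha=0$, while its degree on $C$ would stay constant if $\alpha\cdot C$ were zero.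

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Replacing $\alpha$ by $\alpha+\epsilon\omega$ and letting $\epsilon\to0$, we may assume that $\alpha$ is K\"ahler. Put $a=\alpha\cdot C>0$ and $b=\omega\cdot C>0$. For $s>0$, all terms in the expansion of $(s\alpha+\omega)^n$ are nonnegative, so Theorem~\ref{thm:volume} gives
\[
P\,ns\;\alpha\cdot\omega^{n-1}\le P\,(s\alpha+\omega)^n\le(sa+b)^n .
\]
For $s=\frac b{(n-1)a}$ we have $sa+b=\frac{nb}{n-1}$, and therefore
\[
P\;\alpha\cdot\omega^{n-1}\le\Big(\frac{nb}{n-1}\Big)^n\,\frac{(n-1)a}{nb}=\Big(\frac n{n-1}\Big)^{n-1}b^{n-1}a .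
\]
If now $\alpha$ is a nonzero nef class, the left side of the inequality of the theorem is positive by $P>0$ and Lemma~\ref{lem:interior}(i), so $\alpha\cdot C>0$. By Lemma~\ref{lem:interior}(ii), $[C]\in\operatorname{Int}\mathcal K^*(X)$.
\end{proof}

\section{Pseudoeffective classes of degree zero}\label{sec:psef}

Fix a K\"ahler form $\omega$ on $X$. The \emph{Lelong number} $\nu(T,p)$ of a closed positive $(1,1)$-current $T$ at a point $p$ is the largest $\lambda\ge0$ such that a local potential is $\le\lambda\log|\zeta|+O(1)$ in coordinates $\zeta$ centered at $p$. Equivalently, it is the limit as $r\downarrow0$ of the ratio $r^{2-2n}\int_{B(p,r)}T\wedge(dd^c\frac12\|\zeta\|^2)^{n-1}$, which is nondecreasing in $r$. If only $T\ge-\varepsilon\omega$, we set $\nu(T,p)=\nu(T+\varepsilon\omega,p)$. The \emph{generic Lelong number} along a prime divisor $D$ is $\nu(T,D)=\inf_{p\in D}\nu(T,p)$. We use four standard facts.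

\begin{itemize}
\item[(L1)] \emph{Semicontinuity.} If $T_k\to T$ weakly and $p_k\to p$, then $\nu(T,p)\ge\limsup_k\nu(T_k,p_k)$. Indeed, for $r'<r$ and large $k$ the ball $B(p_k,r')$ lies in $\overline{B(p,r)}$; monotonicity bounds the mass of $T_k$ on it below by $(r')^{2n-2}\nu(T_k,p_k)$, and the mass of a compact set cannot drop in a weak limit.
\item[(L2)] \emph{Siu's theorem.} Only countably many $\nu(T,D)$ are nonzero, the series $\sum_D\nu(T,D)[D]$ converges, and $T-\sum_D\nu(T,D)[D]\ge0$.
\item[(L3)] \emph{Demailly's regularization theorem} \cite{Dem}. For each $\varepsilon>0$ there is a closed current $T_\varepsilon\in\{T\}$ with $T_\varepsilon\ge-\varepsilon\omega$, $\nu(T_\varepsilon,\cdot)\le\nu(T,\cdot)$, and analytic singularities: for some coherent ideal sheaf $\mathcal J$ and $c>0$, the local potentials are $c\log\sum_j|f_j|+O(1)$ with $f_j$ local generators of $\mathcal J$. Moreover, if all Lelong numbers of $T$ vanish, then $\{T\}$ is nef.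
\item[(L4)] \emph{Hironaka's theorem.} There is a finite composition $\pi:Y\to X$ of blow-ups with smooth centers of codimension $\ge2$ such that $\mathcal J\cdot\mathcal O_Y$ is the ideal of an effective divisor. The manifold $Y$ is compact K\"ahler, and $\pi$ is an isomorphism over $U=X\setminus Z$, where $Z$, the union of the images of the centers, has codimension $\ge2$.
\end{itemize}

Proposition~\ref{prop:key} holds at every point of $C$. We first record three direct consequences. Put $\kappa=\min(1,\mu_{\min})$.

\begin{lemma}\label{lem:three}
\begin{itemize}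
\item[(a)] If $\alpha$ is pseudoeffective, then $\alpha\cdot C\ge0$.
\item[(b)] A prime divisor $D$ has $D\cdot C=0$ if and only if $D\cap C=\emptyset$.
\item[(c)] If $T\in\alpha$ is closed positive and $x\in C$, then $\kappa\,\nu(T,x)\le\alpha\cdot C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) is the case $\lambda=0$. For (b) and (c), note that for $|w|<1$ we have $\frac1{\mu_i}\log|w^i|\ge\frac1{\mu_{\min}}\log|w^i|$, so that $\log|w|\le\mu_{\min}\psi$.

(b) If $D\cap C=\emptyset$ then $D\cdot C=0$. If $D$ meets $C$ and $C\not\subset D$, then $D\cdot C$ is a nonempty sum of positive local intersection numbers. If $C\subset D$, a local equation $f$ of $D$ at $x\in C$ vanishes on $\{w=0\}$, so the potential $\log|f|$ of $[D]$ is $\le\log|w|+O(1)\le\mu_{\min}\psi+O(1)$, and Proposition~\ref{prop:key} gives $D\cdot C\ge\mu_{\min}>0$.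

(c) Let $\lambda=\nu(T,x)$ and $|\zeta|=\max(|z|,|w|)<1$. Since $\kappa\le1$ and $\kappa\le\mu_{\min}$, we have $\kappa\psi\ge\kappa\log|z|\ge\log|z|$ and $\kappa\psi\ge\frac\kappa{\mu_{\min}}\log|w|\ge\log|w|$. So $\log|\zeta|\le\kappa\psi$, the potential of $T$ is $\le\lambda\log|\zeta|+O(1)\le\kappa\lambda\psi+O(1)$, and Proposition~\ref{prop:key} applies.
\end{proof}

The main step is to show that a current of degree zero on $C$ is purely divisorial. The mechanism is that of Theorem~\ref{thm:main}. If the nondivisorial part had positive mass and were nef, adding $\varepsilon\omega$ would give volume of order at least $\varepsilon^{n-1}$, hence Lelong numbers of order $\varepsilon^{1-1/n}$, whereas (c) allows only $O(\varepsilon)$. The nondivisorial part need not be nef, so we regularize and pass to a model $Y$ on which it is. The curve $C$ may lie in the locus that is blown up; we therefore concentrate mass at points of $U$, push forward to $X$, and let the points tend to $C$.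

\begin{proposition}\label{prop:div}
If $T\in\alpha$ is closed positive and $\alpha\cdot C=0$, then $T=\sum_D\nu(T,D)[D]$.
\end{proposition}

\begin{proof}
Let $\varepsilon>0$, and take $T_\varepsilon$ and $\pi:Y\to X$ as in (L3) and (L4). Pull back the closed positive current $T_\varepsilon+\varepsilon\omega$ by composing local potentials with $\pi$; the result lies in $\pi^*(\alpha+\varepsilon\omega)$. Let $E$ be $c$ times the divisor defined by $\mathcal J\cdot\mathcal O_Y$, and write
\[
\pi^*(T_\varepsilon+\varepsilon\omega)=\Xi+[E].
\]
Locally $\Xi=dd^c(u\circ\pi-c\log|f|)$, where $u\circ\pi$ is psh, $f$ generates $\mathcal J\cdot\mathcal O_Y$, and the difference is bounded. It is psh off the support of $E$, hence psh after extension by (S2). So $\Xi\ge0$ has bounded potentials and zero Lelong numbers, and $\xi=\{\Xi\}$ is nef by (L3). The class $\pi^*\omega$ contains a semipositive form, so it is nef too.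

\emph{Bound for the mass of $\Xi$.} Let $\omega_Y$ be a K\"ahler form on $Y$ and $s>0$. The class $\gamma_s=\xi+\varepsilon\pi^*\omega+s\,\omega_Y$ is K\"ahler. Let $\lambda>0$ with $\lambda^n<\gamma_s^n$. For $y\in\pi^{-1}(U)$, Lemma~\ref{lem:mass} with all $q_i=1$ gives a closed positive current $R_y\in\gamma_s$ with $\nu(R_y,y)\ge\lambda$. The current $R_y+[E]$ lies in $\pi^*(\alpha+2\varepsilon\omega)+s\,\omega_Y$. Since $\pi_*$ commutes with $dd^c$ and $\pi_*\pi^*$ is the identity on smooth forms, the closed positive current $\pi_*(R_y+[E])$ lies in the class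
\[
\alpha_s=\alpha+2\varepsilon\omega+s\{\pi_*\omega_Y\},
\]
which does not depend on $y$, and its Lelong number at $\pi(y)$ is $\ge\lambda$ because $\pi$ is an isomorphism over $U$. Choose points $\pi(y_k)\in U$ tending to a point $x\in C$. The currents have constant mass, so a subsequence converges to a closed positive current in $\alpha_s$, with Lelong number $\ge\lambda$ at $x$ by (L1). Lemma~\ref{lem:three}(c) and $\alpha\cdot C=0$ give $\kappa\lambda\le2\varepsilon\,\omega\cdot C+s\{\pi_*\omega_Y\}\cdot C$. Let $\lambda^n\uparrow\gamma_s^n$ and then $s\to0$. Expanding the power of a sum of nef classes,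
\[
n\,\varepsilon^{n-1}\,\xi\cdot\pi^*\omega^{n-1}\le(\xi+\varepsilon\pi^*\omega)^n\le(2\varepsilon\,\omega\cdot C/\kappa)^n .
\]
So $\xi\cdot\pi^*\omega^{n-1}\le K_1\varepsilon$ with $K_1=\frac1n(2\,\omega\cdot C/\kappa)^n$ independent of $\varepsilon$.

\emph{Comparison with $T$.} A component of $E$ contained in $\pi^{-1}(Z)$ has image of dimension $\le n-2$, so $\pi^*\omega^{n-1}$ integrates to zero on it. The other components are strict transforms of prime divisors $D$ of $X$; let $e_D$ be their coefficients. For $p\in D\cap U$ we have $e_D\le\nu(T_\varepsilon,p)\le\nu(T,p)$, and by (L1) and the density of $D\cap U$ in $D$ the bound $e_D\le\nu(T,p)$ holds for all $p\in D$. Thus $e_D\le\nu(T,D)$, and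
\[
\xi\cdot\pi^*\omega^{n-1}=\alpha\cdot\omega^{n-1}+\varepsilon\,\omega^n-\sum_De_D\int_D\omega^{n-1}\ \ge\ \int_XT\wedge\omega^{n-1}-\sum_D\nu(T,D)\int_D\omega^{n-1}.
\]
The right side is the mass of the positive current $T-\sum_D\nu(T,D)[D]$ of (L2). It is at most $K_1\varepsilon$ for every $\varepsilon>0$, so this current vanishes.
\end{proof}

Two divisorial currents without common components in one class can be combined, by taking the maximum of their potentials, into a current with no divisorial part. This yields uniqueness.

\begin{lemma}\label{lem:unique}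
If $\alpha\cdot C=0$, the class $\alpha$ contains at most one closed positive current.
\end{lemma}

\begin{proof}
Let $S,S'\in\alpha$ be closed positive. By Proposition~\ref{prop:div}, $S=\sum a_D[D]$ and $S'=\sum b_D[D]$ are countable convergent sums. Let $R=\sum\min(a_D,b_D)[D]$, $S_0=S-R$ and $S_0'=S'-R$. All three are closed and positive, and $S_0,S_0'$ lie in the class $\alpha'=\alpha-\{R\}$. By Lemma~\ref{lem:three}(a), $\alpha'\cdot C$ and $\{R\}\cdot C$ are $\ge0$; their sum is $0$, so $\alpha'\cdot C=0$.

Let $D$ be a prime divisor. It has coefficient zero in $S_0$ or in $S_0'$, say in $S_0$. Every other prime divisor meets $D$ in a set of dimension $\le n-2$, so the measure $S_0\wedge\omega^{n-1}$ gives $D$ mass zero; as $S_0\ge\nu(S_0,D)[D]$ by (L2), we get $\nu(S_0,D)=0$. Write $S_0=\theta'+dd^c\varphi$ and $S_0'=\theta'+dd^c\varphi'$ with $\theta'$ smooth. The current $S''=\theta'+dd^c\max(\varphi,\varphi')\in\alpha'$ is positive, a maximum of two psh functions being psh, and $\nu(S'',p)\le\min(\nu(S_0,p),\nu(S_0',p))$ since its potential is the larger one. Hence $\nu(S'',D)=0$ for all $D$, and $S''=0$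 by Proposition~\ref{prop:div}. So $\alpha'=0$, the currents $S_0$ and $S_0'$ have mass zero, and $S=R=S'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:psef}]
The first assertion is Lemma~\ref{lem:three}(a). Let $D_1,\dots,D_k$ be distinct prime divisors disjoint from $C$, and suppose $\sum c_i[D_i]=0$ in $H^{1,1}(X,\mathbb R)$ with $c_i\in\mathbb R$. The positive currents $\sum_{c_i>0}c_i[D_i]$ and $\sum_{c_i<0}|c_i|[D_i]$ lie in one class, of degree zero on $C$. By Lemma~\ref{lem:unique} they are equal, and as they have no common component all $c_i$ vanish. So the classes are linearly independent. They lie in $[C]^\perp$, which is a hyperplane because $\omega\cdot C>0$. Hence there are at most $h^{1,1}(X)-1$ prime divisors disjoint from $C$; let $D_1,\dots,D_k$ now be all of them.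

Let $\alpha$ be pseudoeffective with $\alpha\cdot C=0$, and let $T\in\alpha$ be closed positive. By Proposition~\ref{prop:div}, $T=\sum_D\nu(T,D)[D]$, and taking classes gives $0=\sum_D\nu(T,D)\,D\cdot C$. All terms are $\ge0$ by Lemma~\ref{lem:three}(a). So $D\cdot C=0$ whenever $\nu(T,D)>0$, and then $D$ is one of the $D_i$ by Lemma~\ref{lem:three}(b). Thus $\alpha\in\bigoplus_i\mathbb R_{\ge0}[D_i]$. Conversely a nonnegative combination of the $[D_i]$ is pseudoeffective of degree zero on $C$. Uniqueness of the current is Lemma~\ref{lem:unique}.
\end{proof}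

\begin{thebibliography}{9}

\bibitem{Dem} Demailly, J. Algebraic Geom. \textbf{1} (1992).

\bibitem{Hor} H\"ormander, \emph{Analysis of Linear Partial Differential Operators I}.

\bibitem{OP} Keiji Oguiso, Thomas Peternell, \emph{The dual Kaehler cone of compact Kaehler threefolds}, arXiv:math/0107224 (2001).

\end{thebibliography}
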